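\title{A flip process whose edge density oscillates between 0 and 1}

\begin{abstract}
A flip process repeatedly samples $k$ vertices of a large graph and replaces the graph they induce by a random graph whose distribution depends only on the induced graph. In the limit, the process follows an ordinary differential equation on the space of graphons. We construct a flip process of order $11$ and a graphon with two steps whose trajectory accumulates at both constant graphons $0$ and $1$, which answers a question of Garbe, Hladk\'y, \v{S}ileikis and Skerman. The trajectory spirals towards an attracting heteroclinic cycle that runs from the empty graphon to the complete graphon, then to two disjoint cliques, and back. We also show that a rule with such an oscillation must fix the empty and the complete graph, and, if the initial graphon is a step graphon, every graph with at most one edge or at most one non-edge.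
\end{abstract}

\section{Introduction}

\subsection*{Flip processes and their trajectories}

Let $k\ge2$ and let $\mathcal H_k$ be the set of all labeled graphs on the vertex set $[k]=\{1,\dots,k\}$. A \emph{rule} $\mathcal R$ of order $k$ assigns to every $F\in\mathcal H_k$ a probability distribution $(\mathcal R_{F,H})_{H\in\mathcal H_k}$ on $\mathcal H_k$. The \emph{flip process} with rule $\mathcal R$ starts from an $n$-vertex graph $G_0$. In step $i$ it samples random vertices $v_1,\dots,v_k$ of $G_{i-1}$, reads the induced graph $G_{i-1}[v_1,\dots,v_k]$ as a graph $F\in\mathcal H_k$, and replaces it by a graph $H$ drawn from $\mathcal R_{F,\cdot}$; the result is $G_i$. We say that $\mathcal R$ \emph{fixes} $F$ if $\mathcal R_{F,F}=1$.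

For large $n$ the process is described by a differential equation on graphons. A \emph{graphon} is a symmetric measurable function $W\colon[0,1]^2\to[0,1]$, considered up to equality almost everywhere; $W(x,y)$ plays the role of the edge density between the vertices ``at $x$'' and those ``at $y$''. We write $\mathcal W_0$ for the set of graphons and use the \emph{cut norm}
\[
\|U\|_\square=\sup_{X,Y\subseteq[0,1]}\Big|\int_{X\times Y}U\Big| .
\]
It satisfies $|\int U|\le\|U\|_\square\le\|U\|_\infty$, and $\|U\|_\square=0$ only if $U=0$ almost everywhere. For $F\in\mathcal H_k$, distinct $i,j\in[k]$ and $x,y\in[0,1]$ let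
\[
t^{ij}_{x,y}(F,W)=\int\prod_{rs\in E(F)}W(z_r,z_s)\prod_{rs\notin E(F)}\bigl(1-W(z_r,z_s)\bigr)\prod_{\ell\ne i,j}dz_\ell,\qquad z_i=x,\ z_j=y,
\]
where the products run over unordered pairs of distinct elements of $[k]$. This is the probability of obtaining $F$ if we place $i$ at $x$, $j$ at $y$, the other vertices at independent uniform points, and join $r$ and $s$ with probability $W(z_r,z_s)$, independently for all pairs. The \emph{velocity operator} of $\mathcal R$ is
\begin{equation}\label{eq:velocity}
\mathfrak VW(x,y)=\sum_{F,H\in\mathcal H_k}\mathcal R_{F,H}\sum_{(i,j):\,i\ne j}t^{ij}_{x,y}(F,W)\bigl(\mathbf 1[ij\in E(H)]-\mathbf 1[ij\in E(F)]\bigr).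
\end{equation}
It sums, over the ordered pairs of roles $(i,j)$ that two vertices at $x$ and $y$ can play in a sample, the expected change of the pair between them. The \emph{trajectory} $t\mapsto\Phi^tW$ is the unique solution in $\mathcal W_0$, viewed as a subset of $L^\infty([0,1]^2)$, of
\[
\frac{d}{dt}\Phi^tW=\mathfrak V(\Phi^tW),\qquad \Phi^0W=W;
\]
it is defined for all $t\ge0$. It is known that for a large graph $G_0$ close to $W$ in cut norm, the flip process with time rescaled by $n^2$ stays close to this trajectory on any bounded time interval with high probability. For example, the rule of order $2$ that turns a non-edge into an edge and keeps an edge has $\mathfrak VW=2(1-W)$, so $\Phi^tW=1-e^{-2t}(1-W)$; the rule of order $3$ that erases a triangle and keeps all other graphs has $\mathfrak VW(x,y)=-6W(x,y)\int W(x,z)W(z,y)\,dz$.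

The long-term behavior of a trajectory is recorded by its set of accumulation points
\[
\omega_+(W)=\{U\in\mathcal W_0:\ \|\Phi^{t_n}W-U\|_\square\to0\text{ for some sequence }t_n\to\infty\}.
\]
The following question is posed in \cite{GHSS}.

\begin{quote}
\emph{Are there a flip process and an initial graphon $W$ such that the edge density oscillates between the two extremes, that is, both constant graphons $0$ and $1$ belong to $\omega_+(W)$?}
\end{quote}

There are reasons to expect a negative answer. If $W\equiv w$ is constant, then $t^{ij}_{x,y}(F,W)=w^{|E(F)|}(1-w)^{\binom k2-|E(F)|}$, so $\mathfrak V$ maps the constant $w$ to a constant $\gamma(w)$ with $\gamma$ a polynomial. The trajectory then consists of constants (Lemma~\ref{lem:step}) and solves the scalar equation $w'=\gamma(w)$, whose solutions are monotone and converge. In general, a trajectory that oscillates must come arbitrarily close to $0$ and then leave. If the edge density $\rho$ obeys $\rho'\approx\mu\rho$ near $0$, it cannot leave when $\mu<0$ and it cannot come close when $\mu>0$. Theorem~\ref{thm:necessary} below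 turns this into a proof that, for step graphons, the linear part of $\mathfrak V$ at $0$ and at $1$ must vanish completely. What remains possible is that the sign of $\rho'$ near $0$ depends on \emph{how the few edges are arranged}, and that the arrangement changes while the trajectory is near $0$. This is what happens in our example.

\subsection*{Results}

Let $A=[0,\frac12)$ and $B=[\frac12,1]$. For $u,v\in[0,1]$ let $W_{u,v}$ be the graphon with value $u$ on $A^2\cup B^2$ and value $v$ on $(A\times B)\cup(B\times A)$. Let
\[
\Delta=\{(u,v):0\le v\le u\le1\},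
\]
with boundary $\partial\Delta$ in $\mathbb R^2$. The diagonal side of $\Delta$ parametrizes the constant graphons, and the corners $(0,0)$, $(1,1)$, $(1,0)$ are the constants $0$ and $1$ and the union of two disjoint cliques.

For $\kappa\in(\frac23,1)$ the rule $\mathcal R^\kappa$ of order $11$ acts on $F\in\mathcal H_{11}$ as follows.
\begin{itemize}
\item \emph{Addition.} If $12\notin E(F)$; $34,\,56,\,17,\,27\in E(F)$; $18,\,28\notin E(F)$; and $\{9,10,11\}$ is independent, then replace $F$ by $F+12$.
\item \emph{Deletion.} If $12\in E(F)$; $34,\,35,\,45\in E(F)$; $16,\,67,\,72\notin E(F)$; $18,\,89,\,92\notin E(F)$; and $\{10,11\}\notin E(F)$, then replace $F$ by $F-12$ with probability $\kappa$ and keep $F$ otherwise.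
\item In all other cases keep $F$.
\end{itemize}
For $k>11$ the rule $\mathcal R^\kappa$ of order $k$ applies these instructions to the first $11$ vertices and ignores the others.

\begin{theorem}\label{thm:main}
Let $\frac23<\kappa<1$. There is a nonempty open set $O\subset\Delta$ such that for the rule $\mathcal R^\kappa$, of any order $k\ge11$, and every $(u,v)\in O$,
\[
\omega_+(W_{u,v})=\{W_{u',v'}:(u',v')\in\partial\Delta\}.
\]
In particular $\omega_+(W_{u,v})$ contains the constants $0$ and $1$, and every constant in $[0,1]$, so the edge density has $\liminf=0$ and $\limsup=1$ along the trajectory.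
\end{theorem}

A \emph{step graphon with finitely many steps} is a graphon that is constant on the products $I\times J$ for $I,J$ in a finite partition of $[0,1]$ into sets of positive measure.

\begin{theorem}\label{thm:necessary}
Let $\mathcal R$ be a rule of order $k$ and let $W\in\mathcal W_0$ satisfy $\{0,1\}\subseteq\omega_+(W)$.
\begin{itemize}
\item[(a)] $\mathcal R$ fixes the empty graph and the complete graph; hence $k\ge3$.
\item[(b)] If $W$ is a step graphon with finitely many steps, then $\mathcal R$ fixes every graph with at most one edge and every graph with at most one non-edge; hence $k\ge4$.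
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} alone answers the question. We do not determine the smallest order that allows such an oscillation. Section~\ref{sec:idea} explains the rule and shows on three solvable models how an orbit passes a corner. Section~\ref{sec:planar} reduces the problem to a polynomial system in the plane, Section~\ref{sec:passages} follows an orbit along the sides and around the corners of $\Delta$, and Section~\ref{sec:loop} closes the loop. Section~\ref{sec:necessary} proves Theorem~\ref{thm:necessary} and is independent of the rest.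

\section{The idea}\label{sec:idea}

Since constants give only monotone motion, we work in the two-dimensional family $W_{u,v}$. We want the boundary of $\Delta$ to be a \emph{heteroclinic cycle}: the three corners are equilibria, and the three open sides are orbits that run from $(0,0)$ to $(1,1)$, from $(1,1)$ to $(1,0)$, and from $(1,0)$ to $(0,0)$. If the cycle attracts the orbits that start near it inside $\Delta$, then these orbits go around forever and pass closer and closer to every corner.

\subsection*{The velocity of $\mathcal R^\kappa$}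

Write $\overline W=1-W$, $\rho(W)=\int W$ and $t(K_3,W)=\iiint W(x,y)W(y,z)W(z,x)\,dx\,dy\,dz$. Only the pair $12$ ever changes, so only $(i,j)=(1,2)$ and $(2,1)$ contribute to \eqref{eq:velocity}. Sum $t^{12}_{x,y}(F,W)$ over all $F$ that match the addition pattern. For each pair that the pattern does not specify, the factors $W$ and $1-W$ add up to $1$. The remaining integrand splits over the vertex groups $\{3,4\}$, $\{5,6\}$, $\{7\}$, $\{8\}$, $\{9,10,11\}$, so the sum equals $\overline W(x,y)P(x,y)$ with
\[
P(x,y)=\rho(W)^2\Big(\int W(x,z)W(z,y)\,dz\Big)\Big(\int\overline W(x,z)\overline W(z,y)\,dz\Big)\,t(K_3,\overline W).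
\]
For the deletion pattern the groups are $\{3,4,5\}$, $\{6,7\}$, $\{8,9\}$, $\{10,11\}$, and the sum equals $W(x,y)Q(x,y)$ with
\[
Q(x,y)=t(K_3,W)\Big(\iint\overline W(x,z)\overline W(z,w)\overline W(w,y)\,dz\,dw\Big)^2\rho(\overline W).
\]
Both $P$ and $Q$ are symmetric in $x,y$, so $(2,1)$ contributes the same as $(1,2)$, and
\begin{equation}\label{eq:PQ}
\mathfrak VW=2\bigl[\overline WP-\kappa WQ\bigr].
\end{equation}
For $k>11$ the additional pairs are unspecified as well, so \eqref{eq:PQ} holds for every order $k\ge11$.

\subsection*{What the patterns do on the sides}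

On the side $v=0$ there are no edges between $A$ and $B$. An edge is added only between vertices with a common neighbor, so none appears. On the side $u=1$ all non-edges run between $A$ and $B$. There is no independent triple, so nothing is added; and a path of three non-edges has its ends in different parts, so only edges between $A$ and $B$ are deleted. Thus $u$ stays $1$ and $v$ decreases, as desired.

On the other two sides addition and deletion compete, and the competition is easiest to see near $0$, where all factors containing $\overline W$ are close to $1$. Compare two graphons of the same small density $p$. For the constant $p$, the addition rate is about $p^2\cdot p^2=p^4$ and the deletion rate is about $\kappa\,p\cdot p^3=\kappa p^4$. For $W_{2p,0}$ and $x,y$ in the same part, the common neighborhood has weight $\frac12(2p)^2=2p^2$ and the triangle density is $2\cdot\frac18(2p)^3=2p^3$, so the addition rate is about $p^2\cdot2p^2=2p^4$ and the deletion rate is about $\kappa\cdot2p\cdot2p^3=4\kappa p^4$. The edges $34$ and $56$ give both rates the same degree, and for $\frac12<\kappa<1$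 addition wins for the evenly spread graphon while deletion wins for the clustered one. So $(0,0)$ attracts along the side $v=0$ and repels along the diagonal.

\subsection*{Three model corners}

Whether the cycle attracts is decided at the corners. Consider the quadrant $x,y>0$, fix $\delta>0$, and let an orbit enter the square $(0,\delta]^2$ at $(\alpha,\delta)$ with $\alpha$ small and leave it at $(\delta,y_{\rm out})$.
\begin{itemize}
\item[(I)] $x'=x$, $y'=-\sigma y$ with $\sigma>0$. The passage takes time $\ln(\delta/\alpha)$ and $y_{\rm out}=\delta(\alpha/\delta)^\sigma$. This is a power law, which moves the orbit away from the boundary if $\sigma<1$.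
\item[(II)] $x'=x^2$, $y'=-y$. Now $(1/x)'=-1$, the passage takes time $1/\alpha-1/\delta$, and $y_{\rm out}=\delta e^{1/\delta}e^{-1/\alpha}$, which is smaller than every power of $\alpha$.
\item[(III)] $x'=x^2$, $y'=-y^2$. The linear part vanishes. Since $(1/x)'=-1$ and $(1/y)'=1$, the sum $1/x+1/y$ is constant, so $y_{\rm out}=\alpha$, and on the way the orbit crosses $x=y$ at a point with $x\le2\alpha$. In the coordinates $r=x+y$ and $s=x/r$ the system reads $s'=r\,s(1-s)$ and $r'/r=r(2s-1)$: the direction $s$ turns from $0$ to $1$, and the size $r$ shrinks while $s<\frac12$ and grows afterwards.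
\end{itemize}
One corner of type (II) compensates for any power-law loss at the other corners, because $\exp(-c\beta^{-c})$ raised to any fixed positive power is smaller than $\beta/2$ for small $\beta$. By Theorem~\ref{thm:necessary}(b) the linear part vanishes at $(0,0)$ and $(1,1)$, so these corners cannot be of type (I) or (II) and have to be analyzed in terms of size and direction, as in (III). The third corner is not constrained in this way, and for $\mathcal R^\kappa$ it is of type (II). We shall find a power law at $(0,0)$ and bounds of the form $Ce^{-c/\alpha}$ at the other two corners.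

\section{A polynomial system in the plane}\label{sec:planar}

For $(u,v)\in\Delta$ put
\[
a=1-u,\qquad d=1-v,\qquad b=u-v=d-a,\qquad p=\tfrac{u+v}2,\qquad q=1-p=\tfrac{a+d}2 .
\]
Thus $a$ and $d$ are the densities of non-edges inside and between the parts, $p$ is the edge density, and $\Delta=\{a\ge0,\ v\ge0,\ b\ge0\}$. Put also
\[
M=\tfrac14(u^2+3v^2),\qquad S=\tfrac14(a^2+3d^2),\qquad R=\tfrac14(3a^2+d^2).
\]

\begin{lemma}\label{lem:planar}
For the rule $\mathcal R^\kappa$, the kernel $\frac12\mathfrak VW_{u,v}$ equals $a^2Sf_1$ on $A^2\cup B^2$ and $uvd^2f_2$ on $(A\times B)\cup(B\times A)$, where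
\[
f_1=\tfrac14p^2(u^2+v^2)(a^2+d^2)-\kappa u^2MSq,\qquad f_2=p^2a^2S-\kappa MR^2q .
\]
\end{lemma}

\begin{proof}
Let $\epsilon=\mathbf 1_A-\mathbf 1_B$ and $\lambda=b/2$. Then $W=W_{u,v}=p+\lambda\epsilon(x)\epsilon(y)$ and $\overline W=q-\lambda\epsilon(x)\epsilon(y)$, with $p+\lambda=u$, $p-\lambda=v$, $q-\lambda=a$, $q+\lambda=d$. The functions $1$ and $\epsilon$ are orthonormal in $L^2[0,1]$, so integrating a product of kernels of this form along a path multiplies the coefficients of $1$ and of $\epsilon(x)\epsilon(y)$ separately. Hence
\[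
\int W(x,z)W(z,y)\,dz=p^2+\lambda^2\epsilon(x)\epsilon(y),
\]
which is $\frac12(u^2+v^2)$ for $x,y$ in the same part and $uv$ otherwise; for $\overline W$ the values are $\frac12(a^2+d^2)$ and $ad$. Multiplying by $W(x,y)$ and integrating gives $t(K_3,W)=p^3+\lambda^3=u(p^2-p\lambda+\lambda^2)$, and
\[
p^2-p\lambda+\lambda^2=\tfrac14\bigl[(u+v)^2-(u^2-v^2)+(u-v)^2\bigr]=M .
\]
The same computation with $(a,d)$ in place of $(u,v)$ gives $t(K_3,\overline W)=q^3-\lambda^3=aS$. The double integral in $Q$ is $q^3-\lambda^3\epsilon(x)\epsilon(y)$. It equals $aS$ for $x,y$ in the same part, and otherwise $q^3+\lambda^3=d(q^2-q\lambda+\lambda^2)=dR$, since $q^2-q\lambda+\lambda^2=\frac14[(a+d)^2-(d^2-a^2)+(d-a)^2]$. By \eqref{eq:PQ}, $\frac12\mathfrak VW$ equals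
\[
a\cdot p^2\cdot\tfrac{u^2+v^2}2\cdot\tfrac{a^2+d^2}2\cdot aS-\kappa u\cdot uM\cdot(aS)^2q=a^2Sf_1
\]
inside the parts and $d\cdot p^2\cdot uv\cdot ad\cdot aS-\kappa v\cdot uM\cdot(dR)^2q=uvd^2f_2$ between them.
\end{proof}

We are led to the polynomial system
\begin{equation}\label{eq:ode}
u'=a^2Sf_1,\qquad v'=uvd^2f_2 .
\end{equation}

\begin{lemma}[flow on the sides]\label{lem:sides}
Let $\frac23<\kappa<1$.
\begin{itemize}
\item[(i)] If $u=v=p$, then $u'=v'=p^4a^6(1-\kappa a)$, which is positive for $0<p<1$.
\item[(ii)] If $u=1$, then $u'=0$, and $v'<0$ for $0<v<1$.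
\item[(iii)] If $v=0$, then $v'=0$, and $u'<0$ for $0<u<1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Here $d=q=a$, $S=R=a^2$ and $M=p^2$, so $f_1=p^4a^2(1-\kappa a)$ and $f_2=p^2a^4(1-\kappa a)$.

(ii) With $a=0$ we get $u'=0$ and $v'=-\kappa vd^2MR^2q$, where $M,R,q>0$ for $0<v<1$.

(iii) Here $u=2p$, $a=1-2p$, $d=1$, $M=p^2$, $S=1-p+p^2$, and $Sq=1-2p+2p^2-p^3$. With $m=1-2p+2p^2>0$ we have $a^2+d^2=2m$, so
\[
f_1=p^4\bigl[2m-4\kappa(m-p^3)\bigr].
\]
For $0<p\le\frac12$ we have $m-4p^3=(1-2p)(1+2p^2)\ge0$, so $m-p^3\ge\frac34m$ and $f_1\le p^4m(2-3\kappa)<0$.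
\end{proof}

\begin{lemma}[invariance]\label{lem:invariance}
There is a constant $C_0$ such that on $\Delta$
\begin{equation}\label{eq:gronwall}
|a'|\le C_0a,\qquad|v'|\le C_0v,\qquad|b'|\le C_0b .
\end{equation}
The triangle $\Delta$, its interior and its sides are invariant under \eqref{eq:ode}, and solutions in $\Delta$ exist for all time.
\end{lemma}

\begin{proof}
By \eqref{eq:ode}, the polynomial $a'=-u'$ is divisible by $a$ and $v'$ is divisible by $v$. Write $b'=u'-v'$ as a polynomial in $v$ and $b$; by Lemma~\ref{lem:sides}(i) its part free of $b$ vanishes, so $b'$ is divisible by $b$. Thus each $z\in\{a,v,b\}$ satisfies $z'=z\,\Pi_z(u,v)$ with a polynomial $\Pi_z$, and we let $C_0$ bound the three $|\Pi_z|$ on $\Delta$. Along a solution $z(t)=z(0)\exp\int_0^t\Pi_z$, so $z$ keeps its sign or stays zero. This gives the invariance, and a solution confined to the compact set $\Delta$ exists for all time.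
\end{proof}

For $(u_0,v_0)\in\Delta$ let $\Omega(u_0,v_0)$ be the $\omega$-limit set of the solution $(u(t),v(t))$ of \eqref{eq:ode} that starts there, that is, the set of all limits $\lim_n(u(t_n),v(t_n))$ with $t_n\to\infty$. It is closed, and it does not change if the starting point is replaced by a later point of the same orbit.

\begin{proposition}\label{prop:reduction}
For $(u_0,v_0)\in\Delta$ we have $\omega_+(W_{u_0,v_0})=\{W_{u',v'}:(u',v')\in\Omega(u_0,v_0)\}$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:planar} and~\ref{lem:invariance}, $t\mapsto W_{u(2t),v(2t)}$ is a solution in $\mathcal W_0$ of the equation that defines the trajectory, so it equals $\Phi^tW_{u_0,v_0}$. Since $\|W_{u,v}-W_{u',v'}\|_\square\le\max(|u-u'|,|v-v'|)$, each point of $\Omega(u_0,v_0)$ gives an element of $\omega_+$. Conversely, let $\Phi^{t_n}W_{u_0,v_0}\to U$ in cut norm. Along a subsequence $(u(2t_n),v(2t_n))$ converges to some $(u',v')\in\Omega(u_0,v_0)$, and then $\|U-W_{u',v'}\|_\square=0$.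
\end{proof}

\section{Passages along the sides and around the corners}\label{sec:passages}

From now on $\kappa\in(\frac23,1)$ is fixed, and all orbits start in the interior of $\Delta$, where they stay. We cut a neighborhood of $\partial\Delta$ into three corner regions of size $\delta$ and three thin tubes along the sides (Figure~\ref{fig:triangle}). The corner lemmas hold for all $\delta\in(0,\delta_0]$, where $\delta_0\in(0,\frac14)$ depends only on $\kappa$. It is determined by the finitely many conditions marked ``for $\delta$ small''. Each of them says that an inequality which a continuous function on a compact set satisfies with room to spare at $d=0$, at $(a,v)=(0,0)$, or at $u=0$ persists nearby, and it holds by uniform continuity. The letters $C\ge1$ and $c>0$ denote constants that depend only on $\kappa$ and $\delta$ and may change from line to line, and ``small enough'' refers to a threshold that depends only on $\kappa$ and $\delta$.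

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5.5]
\fill[gray!15] (0.8,0.8)--(1,0.8)--(1,1)--cycle;
\fill[gray!15] (0.8,0) rectangle (1,0.2);
\fill[gray!15] (0,0)--(0.2,0)--(0.2,0.2)--cycle;
\fill[gray!45] (0.1,0.1)--(0.17,0.1)--(0.87,0.8)--(0.8,0.8)--cycle;
\fill[gray!45] (0.93,0.2) rectangle (1,0.8);
\fill[gray!45] (0.2,0) rectangle (0.8,0.07);
\draw[thick] (0,0)--(1,0)--(1,1)--cycle;
\draw[->] (0.855,0.8) .. controls (0.99,0.97) and (0.975,0.95) .. (0.97,0.8) -- (0.97,0.5);
\draw[->] (0.97,0.5) -- (0.97,0.2) .. controls (0.97,0.03) and (0.95,0.025) .. (0.8,0.025) -- (0.5,0.025);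
\draw[->] (0.5,0.025) -- (0.2,0.025) .. controls (0.03,0.015) and (0.04,0.02) .. (0.2,0.175) -- (0.5,0.475);
\draw[->] (0.5,0.475) -- (0.825,0.8);
\fill (0.855,0.8) circle (0.007);
\node[below left] at (0,0) {$(0,0)$};
\node[below right] at (1,0) {$(1,0)$};
\node[above right] at (1,1) {$(1,1)$};
\node at (0.60,0.47) {$T_0$};
\node at (0.88,0.45) {$T_1$};
\node at (0.5,0.12) {$T_2$};
\end{tikzpicture}
\caption{The triangle $\Delta$ of parameters $(u,v)$, with $u$ horizontal and $v$ vertical. The corners $(0,0)$, $(1,1)$, $(1,0)$ are the empty graphon, the complete graphon and two disjoint cliques. Light gray: the three corner regions. Dark gray: the tubes $T_0,T_1,T_2$. The curve is a schematic loop of an orbit; it starts at the dot on the line $v=1-\delta$ and returns to that line closer to the diagonal.}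
\label{fig:triangle}
\end{figure}

\subsection*{The sides}

For $0<\eta<\delta/2$ define the tubes
\begin{align*}
T_0&=\{0\le b\le\eta,\ \delta/2\le v\le1-\delta\},\\
T_1&=\{0\le a\le\eta,\ \delta\le v\le1-\delta\},\\
T_2&=\{0\le v\le\eta,\ \delta\le u\le1-\delta\},
\end{align*}
which are subsets of $\Delta$. The \emph{transversal coordinate} of $T_0,T_1,T_2$ is $b,a,v$, respectively, and the \emph{exit} is the end $v=1-\delta$, $v=\delta$, $u=\delta$, respectively. The tube $T_0$ begins at $v=\delta/2$ because orbits will leave the corner $(0,0)$ at a point with $u=\delta$ and $v$ slightly below $\delta$.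

\begin{lemma}\label{lem:tube}
For every $\delta\in(0,\frac14)$ there are $\eta\in(0,\delta/2)$ and $C_T\ge1$ such that an orbit that is at a point of $T_i$ with transversal coordinate $z\le\eta/(2C_T)$ stays in $T_i$, with transversal coordinate at most $C_Tz$, until it reaches the exit of $T_i$ after a finite time.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sides} and uniform continuity there are $\eta$ and $c_T>0$ with $v'\ge c_T$ on $T_0$, $v'\le-c_T$ on $T_1$ and $u'\le-c_T$ on $T_2$. So in $T_i$ the orbit moves towards the exit and can stay for time at most $1/c_T$. By \eqref{eq:gronwall} the transversal coordinate is multiplied by at most $C_T=e^{C_0/c_T}$ during this time. It therefore stays in $(0,\eta/2]$, and the orbit can leave $T_i$ only through the exit.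
\end{proof}

\subsection*{The corner $(1,0)$}

This corner behaves like model (II). The orbit arrives along $a=0$ with $v$ decaying exponentially, and it leaves at speed of order $a^2$, because both terms of $u'$ contain the factor $a^2$.

\begin{lemma}\label{lem:B}
An orbit that is at a point with $v=\delta$ and $a=\alpha<\delta$ reaches $a=\delta$ while staying in $\{a\le\delta,\ v\le\delta\}$, and at that moment $v\le Ce^{-c/\alpha}$.
\end{lemma}

\begin{proof}
At $(u,v)=(1,0)$ we have $a=0$, $d=1$, $p=q=\frac12$, $M=R=\frac14$, $S=\frac34$, so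
\[
f_1=\tfrac1{16}-\tfrac{3\kappa}{32}=\tfrac{2-3\kappa}{32}<0,\qquad f_2=-\tfrac\kappa{128}<0 .
\]
Hence for $\delta$ small there are $c_B,C_B>0$ such that on $\{a\le\delta,\ v\le\delta\}$
\[
c_Ba^2\le a'=-a^2Sf_1\le C_Ba^2,\qquad v'=uvd^2f_2\le-c_Bv .
\]
So $v$ decreases, and $-C_B\le(1/a)'\le-c_B$. The upper bound shows that $a$ reaches $\delta$ after a finite time $t_*$, the lower bound shows that $t_*\ge(1/\alpha-1/\delta)/C_B$, and then $v\le\delta e^{-c_Bt_*}$.
\end{proof}

\begin{remark}
The hypothesis $\kappa>\frac23$ is needed exactly here and in Lemma~\ref{lem:sides}(iii). If $0<\kappa<\frac23$, then $f_1(1,0)>0$, so both $a$ and $v$ decrease in $\{a\le\delta,\ v\le\delta\}$ for small $\delta$; an orbit that enters this square never leaves it, and the cycle is broken. The strict inequality $\kappa<1$ is used only in Lemma~\ref{lem:C}.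
\end{remark}

\subsection*{The corner $(0,0)$}

Near $(0,0)$ the right-hand sides of \eqref{eq:ode} begin with terms of degree four, so we proceed as in model (III), with size $u$ and direction $s=v/u$. The direction increases from near $0$ to near $1$, and we use it as a clock.

\begin{lemma}\label{lem:C}
If an orbit is at a point with $u=\delta$ and $v=v_{\rm in}$ small enough, then it enters $\{u<\delta\}$ and later returns to $u=\delta$ with $b\le Cv_{\rm in}^{\,c}$. In between, $u<\delta$, and the orbit passes through a point with $v\le u\le Cv_{\rm in}^{\,c}$.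
\end{lemma}

\begin{proof}
Let $s=v/u\in(0,1)$. Then $p=\frac u2(1+s)$, $u^2+v^2=u^2(1+s^2)$ and $M=\frac{u^2}4(1+3s^2)$, so \eqref{eq:ode} gives $u'/u=u^3h_1$ and $v'/v=u^3h_2$ with
\begin{align*}
h_1&=a^2S\Big[\tfrac1{16}(1+s)^2(1+s^2)(a^2+d^2)-\tfrac\kappa4(1+3s^2)Sq\Big],\\
h_2&=d^2\Big[\tfrac14(1+s)^2a^2S-\tfrac\kappa4(1+3s^2)R^2q\Big].
\end{align*}
These are polynomials in $(s,u)$, as $a=1-u$ and $d=1-su$. At $u=0$ we have $a=d=S=R=q=1$, so
\[
h_1(s,0)=\tfrac18(1+s)^2(1+s^2)-\tfrac\kappa4(1+3s^2),\qquad (h_2-h_1)(s,0)=\tfrac18(1+s)^2(1-s^2).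
\]
By Lemma~\ref{lem:sides}(i), $h_2-h_1$ vanishes for $s=1$, so $h_2-h_1=(1-s)h_3$ with a polynomial $h_3$, and $h_3(s,0)=\frac18(1+s)^3\in[\frac18,1]$. Now $s'=s(v'/v-u'/u)=s(1-s)u^3h_3$. The factor $s(1-s)$ is removed by passing to $\xi=\ln\frac s{1-s}$:
\[
\xi'=u^3h_3,\qquad\frac{d\ln u}{d\xi}=\frac{h_1}{h_3}.
\]
At $u=0$ the ratio $h_1/h_3$ is continuous in $s\in[0,1]$, with value $1-2\kappa<0$ at $s=0$ and $1-\kappa>0$ at $s=1$. Hence there are $0<s_1<s_2<1$ with $s_1\le\frac12$ and $c_2,K>0$, all depending only on $\kappa$, such that for $\delta$ small and $u\le\delta$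
\[
h_3\ge\tfrac1{16},\qquad\Big|\frac{h_1}{h_3}\Big|\le K,\qquad\frac{h_1}{h_3}\le-c_2\ \text{ for }s\le s_1,\qquad\frac{h_1}{h_3}\ge c_2\ \text{ for }s\ge s_2 .
\]
Let $\xi_i=\ln\frac{s_i}{1-s_i}$, and let $s_{\rm in}=v_{\rm in}/\delta<s_1$ and $\xi_{\rm in}\le\ln(2s_{\rm in})$ be the initial values.

The clock does not stall. As long as $u\le\delta$ and $\xi\le\Xi$, we have $u\ge\delta e^{-K(\Xi-\xi_{\rm in})}$, so $\xi'$ is bounded below by a positive number. Thus $\xi$ reaches any given value $\Xi$ in finite time unless $u$ returns to $\delta$ first.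

For $\xi\le\xi_1$ the size $u$ decreases, and at $\xi=\xi_1$ it equals
\[
u_1\le\delta e^{-c_2(\xi_1-\xi_{\rm in})}\le\delta e^{-c_2\xi_1}(2v_{\rm in}/\delta)^{c_2}\le Cv_{\rm in}^{\,c_2};
\]
this is the point required in the lemma. For $\xi_1\le\xi\le\xi_2$ we have $u\le u_1e^{K(\xi_2-\xi_1)}<\delta$ if $v_{\rm in}$ is small enough. For $\xi\ge\xi_2$, $\ln u$ grows at rate at least $c_2$ in $\xi$, so $u$ returns to $\delta$ at a finite value $\xi_{\rm out}$. To grow from $u_1$ to $\delta$ takes a long stretch of the clock: $\ln(\delta/u_1)\le K(\xi_{\rm out}-\xi_1)$. Since $1-s=1/(1+e^\xi)\le e^{-\xi}$, at the return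
\[
b=\delta(1-s)\le\delta e^{-\xi_{\rm out}}\le\delta e^{-\xi_1}(u_1/\delta)^{1/K}\le Cv_{\rm in}^{\,c_2/K}.\qedhere
\]
\end{proof}

\subsection*{The corner $(1,1)$}

Here the size is $d$ and the direction is $\theta=a/d$, which has to turn from $1$ (the diagonal) to $0$ (the side $u=1$). In the variables $(a,d)$ the addition terms of \eqref{eq:ode} have degree six and, because of the non-edge $\{10,11\}$, the deletion terms have degree seven. So at leading order only addition acts. It fills the parts faster than the pairs between them, since $\frac12(a^2+d^2)\ge ad$, and this turns the direction; but the difference $\frac12(d-a)^2$ is quadratic in the distance from the diagonal. With $\varphi=1-\theta$ and the clock $\tau=\ln(1/d)$, the leading-order equations near the diagonal are $d\varphi/d\tau\approx\frac12\varphi^2$ and $d=e^{-\tau}$, which is model (II). This is the first phase. In the second phase the difficulty is that addition alone only decreases $d$. The orbit escapes because the addition term of $d'$ has the factor $\theta^2$, so that the deletion term takes over once $\theta^2$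 is small compared with $d$; we have to show that $d$ does not collapse before that happens.

\begin{lemma}\label{lem:A}
If an orbit is at a point with $d=\delta$ and $b=\beta$ small enough, then it enters $\{d<\delta\}$ and later returns to $d=\delta$ with $a\le Ce^{-c/\beta}$. In between, $d<\delta$, and the orbit passes through a point with $0\le a\le d\le Ce^{-c/\beta}$.
\end{lemma}

\begin{proof}
Let $\theta=a/d\in(0,1)$ and $\varphi=1-\theta=b/d$. Then $S=\frac{d^2}4(\theta^2+3)$, $R=\frac{d^2}4(3\theta^2+1)$ and $q=\frac d2(1+\theta)$. By \eqref{eq:ode}, $a'/a=-aSf_1=-d^5g_1$ and $d'/d=-uvdf_2=-d^5g_2$ with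
\begin{align*}
g_1&=\tfrac14\theta(\theta^2+3)\Big[\tfrac14p^2(u^2+v^2)(1+\theta^2)-\tfrac\kappa8u^2Md(\theta^2+3)(1+\theta)\Big],\\
g_2&=uv\Big[\tfrac14p^2\theta^2(\theta^2+3)-\tfrac\kappa{32}Md(3\theta^2+1)^2(1+\theta)\Big].
\end{align*}
These are polynomials in $(\theta,d)$, as $u=1-\theta d$ and $v=1-d$. With $D=g_1-g_2$ we have $\theta'=-\theta d^5D$. At $d=0$ we have $u=v=p=M=1$, so $g_2(\theta,0)=\frac14\theta^2(\theta^2+3)$ and
\[
D(\theta,0)=\tfrac18\theta(\theta^2+3)(1+\theta^2)-\tfrac14\theta^2(\theta^2+3)=\tfrac18\theta(\theta^2+3)(1-\theta)^2 .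
\]
By Lemma~\ref{lem:sides}(i), $D(1,d)=0$. The polynomial $D(\theta,d)-D(\theta,0)$ is divisible by $d$, and the quotient vanishes at $\theta=1$, so
\begin{equation}\label{eq:D}
D(\theta,d)=\tfrac18\theta(\theta^2+3)\varphi^2+d\,\varphi\,D_1(\theta,d)
\end{equation}
with a polynomial $D_1$. The factor $\varphi$ in the error term is essential, since the main term is only of order $\varphi^2$. The bracket in $g_1$ equals $\frac12(1+\theta^2)\ge\frac12$ at $d=0$, so for $\delta$ small $g_1>0$, and
\begin{equation}\label{eq:adec}
a\text{ decreases as long as }d\le\delta .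
\end{equation}

\emph{Phase 1: $\theta\ge\frac12$.} Let $\beta<\delta/2$, so that $\theta>\frac12$ at the start. For $\theta\in[\frac12,1]$ we have $g_2(\theta,0)\in[\frac{13}{64},1]$, so for $\delta$ small $\frac18\le g_2\le2$. Thus $d$ decreases in this phase, and $\tau=\ln(1/d)$ increases with $\tau'=d^5g_2$. Since $\varphi'=\theta d^5D$, we get $d\varphi/d\tau=\theta D/g_2$. In \eqref{eq:D} we have $\frac18\theta^2(\theta^2+3)\in[\frac{13}{128},\frac12]$, so with $c_1=\frac1{20}$ and $C_1=\max(4,\,8\max_{[0,1]^2}|D_1|)$,
\[
c_1\varphi^2-C_1e^{-\tau}\varphi\le\frac{d\varphi}{d\tau}\le C_1\varphi^2+C_1e^{-\tau}\varphi .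
\]
As in model (II) we pass to $\psi=1/\varphi$, which makes the inequalities linear:
\[
-C_1-C_1e^{-\tau}\psi\le\frac{d\psi}{d\tau}\le-c_1+C_1e^{-\tau}\psi .
\]
The integrating factor $m(\tau)=\exp(-C_1e^{-\tau})$ lies in $[e^{-C_1},1]$ for $\tau\ge0$ and satisfies $dm/d\tau=C_1e^{-\tau}m$. Hence $\frac d{d\tau}(\psi m)\ge-C_1m\ge-C_1$ and $\frac d{d\tau}(\psi/m)\le-c_1/m\le-c_1$. With the initial values $\psi_0=\delta/\beta$ and $\tau_0=\ln(1/\delta)$, and using $\psi m\le\psi\le\psi/m$,
\[
e^{-C_1}\psi_0-C_1(\tau-\tau_0)\le\psi\le e^{C_1}\psi_0-c_1(\tau-\tau_0).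
\]
Phase 1 is the condition $\psi\ge2$. By the upper bound $\tau$ is bounded during this phase, so $d$ and $\tau'=d^5g_2$ are bounded below by positive numbers, and the phase ends after a finite time, with $\psi=2$ at some $\tau=\tau_1$. By the lower bound $\tau_1\ge\tau_0+(e^{-C_1}\delta/\beta-2)/C_1$. So at that moment $\theta=\frac12$, $d=d_1:=e^{-\tau_1}\le Ce^{-c/\beta}$, $d_1<\delta$ and $a=d_1/2$. This is the point required in the lemma.

\emph{Phase 2: $\theta\le\frac12$.} We need a lower bound for $D$ and an upper bound for $g_2$ on $0\le\theta\le\frac12$, $0<d\le\delta$. For $\delta$ small $uvM\ge\frac12$. At $\theta=0$ we have $g_1=0$ and $u=1$, so $D(0,d)=-g_2(0,d)=\frac\kappa{32}vMd\ge\frac\kappa{64}d$. Write $D(\theta,d)-D(0,d)=\theta D_2(\theta,d)$ with a polynomial $D_2$. Then $D_2(\theta,0)=\frac18(\theta^2+3)(1-\theta)^2\ge\frac3{32}$, so $D_2\ge\frac1{16}$ for $\delta$ small. In $g_2$ we use $uvp^2\le1$, $\frac14(\theta^2+3)\le\frac{13}{16}$ and $(3\theta^2+1)^2(1+\theta)\ge1$. Altogether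
\[
D\ge\tfrac1{16}\theta+\tfrac\kappa{64}d>0,\qquad g_2\le\theta^2-\tfrac\kappa{64}d .
\]
So $\theta$ decreases, and stays below $\frac12$, as long as $d\le\delta$. The size $d$ can fall only while $\theta$ falls at a comparable rate, and $\theta$ has only $\frac12$ to lose:
\[
(\ln d-16\theta)'=-d^5g_2+16\theta d^5D\ge-d^5\theta^2+d^5\theta^2=0 .
\]
Hence $\ln d\ge\ln d_1-8$, that is, $d\ge d_*:=d_1e^{-8}$, as long as $d\le\delta$. Suppose that $d<\delta$ forever. Then $\theta'\le-\frac\kappa{64}d_*^6\theta$, so $\theta\to0$. Eventually $\theta^2\le\frac\kappa{128}d_*$, so $g_2\le-\frac\kappa{128}d_*$ and $d'/d\ge\frac\kappa{128}d_*^6$, which makes $d$ unbounded, a contradiction. So $d$ returns to $\delta$, and at the first return $a\le d_1/2$ by \eqref{eq:adec}.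
\end{proof}

\section{The loop: proof of Theorem~\ref{thm:main}}\label{sec:loop}

For $\delta\in(0,\delta_0]$ let
\[
N_\delta=\Delta\cap\bigl(\{d\le\delta\}\cup\{a\le\delta,\ v\le\delta\}\cup\{u\le\delta\}\bigr)
\]
be the union of the three closed corner regions, and for $\varepsilon>0$ let $\Sigma_{\delta,\varepsilon}=\{v=1-\delta,\ 0<b\le\varepsilon\}$. Distances in the plane are Euclidean.

\begin{proposition}\label{prop:loop}
Let $\delta\in(0,\delta_0]$. There are $\varepsilon,c>0$ and $C\ge1$ such that an orbit that is on $\Sigma_{\delta,\varepsilon}$ at time $t$ with $b=\beta$ is again on $\Sigma_{\delta,\varepsilon}$ at some time $t^+\ge t+c$ with $b\le\beta/2$, and during $[t,t^+]$, with $\zeta=Ce^{-c/\beta}$,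
\begin{itemize}
\item[(i)] it comes within distance $\zeta$ of $(1,1)$ and of $(0,0)$;
\item[(ii)] it comes within distance $\zeta$ of $(w,w)$, $(1,w)$ and $(w,0)$ for every $w\in[\delta,1-\delta]$;
\item[(iii)] at every time it is in $N_\delta$ or within distance $\zeta$ of $\partial\Delta$.
\end{itemize}
\end{proposition}

\begin{proof}
If $\varepsilon$ is small enough, each quantity below is small enough for the next step to apply.
\begin{enumerate}
\item By Lemma~\ref{lem:A}, the orbit comes within $Ce^{-c/\beta}$ of $(1,1)$ and returns to $v=1-\delta$ with $a\le Ce^{-c/\beta}$.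
\item By Lemma~\ref{lem:tube}, it passes through $T_1$ to $v=\delta$ with $a\le Ce^{-c/\beta}$ throughout.
\item By Lemma~\ref{lem:B} with $1/\alpha\ge e^{c/\beta}/C$, it reaches $u=1-\delta$ with $v\le C\exp(-ce^{c/\beta})$.
\item It passes through $T_2$ to $u=\delta$ with $v\le C\exp(-ce^{c/\beta})$ throughout.
\item By Lemma~\ref{lem:C}, it comes within $C\exp(-ce^{c/\beta})$ of $(0,0)$ and returns to $u=\delta$ with $b\le C\exp(-ce^{c/\beta})$; a power of a bound of this form is again of this form. At this point $\delta/2\le v=\delta-b<\delta$, so the orbit is in $T_0$.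
\item It passes through $T_0$ to $v=1-\delta$ with $b\le C\exp(-ce^{c/\beta})$ throughout.
\end{enumerate}
At the end $b>0$ by invariance of the interior, and $b\le\beta/2$ for $\varepsilon$ small. In step 2 the coordinate $v$ changes by $1-2\delta\ge\frac12$ and $|v'|\le C_0$, so $t^+-t\ge1/(2C_0)$. Since $e^{c/\beta}\ge c/\beta$, all bounds are at most $Ce^{-c/\beta}$. This gives (i). In steps 2, 4, 6 the coordinate along the tube takes every value $w\in[\delta,1-\delta]$, at the points $(1-a,w)$, $(w,v)$, $(w+b,w)$, which gives (ii). In steps 1, 3, 5 the orbit is in $N_\delta$, and in the tubes the transversal coordinate bounds the distance to $\partial\Delta$, which gives (iii).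
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\delta=\delta_0$, let $\varepsilon$ be as in Proposition~\ref{prop:loop}, and let $\Sigma=\Sigma_{\delta,\varepsilon}$. An orbit that starts on $\Sigma$ returns to it at times $t_n\to\infty$ with values $b=\beta_n\le2^{-n}\beta_0$. By (i), its $\omega$-limit set $\Omega$ contains $(0,0)$ and $(1,1)$. With Proposition~\ref{prop:reduction} this already shows that $\{0,1\}\subseteq\omega_+(W_{u,v})$ for every $(u,v)\in\Sigma$.

Inside the corner regions of size $\delta$ the proposition says little, so we apply it at every smaller scale. Let $\delta'\in(0,\delta]$, with tube $T_0'$ and constants $\eta',C_T',\varepsilon'$. At time $t_n$ the orbit has $v=1-\delta\in[\delta'/2,1-\delta']$ and $b=\beta_n$. For large $n$ this point lies in $T_0'$ with $\beta_n\le\eta'/(2C_T')$ and $C_T'\beta_n\le\varepsilon'$, so by Lemma~\ref{lem:tube} the orbit reaches $\Sigma_{\delta',\varepsilon'}$. From then on its future is a succession of loops as in Proposition~\ref{prop:loop} for $\delta'$, whose values of $\zeta$ tend to $0$.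

By (ii), $\Omega$ contains $(w,w)$, $(1,w)$, $(w,0)$ for all $w\in[\delta',1-\delta']$. Since $\delta'$ is arbitrary and $\Omega$ is closed, $\Omega\supseteq\partial\Delta$. Conversely, let $z\in\Omega$ be the limit of orbit points at times tending to infinity. If $z\notin N_{\delta'}$ for some $\delta'$, then, as $N_{\delta'}$ is closed, all but finitely many of these points lie outside $N_{\delta'}$, and by (iii) their distance to $\partial\Delta$ tends to $0$; so $z\in\partial\Delta$. Otherwise $z$ lies in $\bigcap_{\delta'}N_{\delta'}$, which consists of the three corners. Hence $\Omega=\partial\Delta$.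

Finally, let $\eta,C_T$ be the constants of Lemma~\ref{lem:tube} for $\delta$, and let
\[
O=\bigl\{(u,v):\ 0<b<\min(\eta/2,\varepsilon)/C_T,\ \ \delta/2<v<1-\delta\bigr\}.
\]
This is a nonempty open subset of $T_0$, and by Lemma~\ref{lem:tube} every orbit that starts in $O$ reaches $\Sigma$. So $\Omega(u,v)=\partial\Delta$ for all $(u,v)\in O$, and Proposition~\ref{prop:reduction} gives the formula for $\omega_+(W_{u,v})$. It contains the constants $W_{w,w}$, $w\in[0,1]$, and the statement on the edge density follows from $|\int U|\le\|U\|_\square$.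
\end{proof}

\section{Necessary conditions: proof of Theorem~\ref{thm:necessary}}\label{sec:necessary}

Formula \eqref{eq:velocity} makes sense for every bounded symmetric measurable kernel $U$ in place of $W$. Expanding the products writes $\mathfrak VU$ as a finite sum of bounded multilinear expressions in $U$, so $\mathfrak V$ is Lipschitz on bounded subsets of $L^\infty$. By the Picard--Lindel\"of theorem, which holds in any Banach space, the equation $U'=\mathfrak VU$ has locally a unique solution with a given initial value.

\begin{lemma}\label{lem:step}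
Fix a partition of $[0,1]$ into finitely many sets of positive measure, and let $\mathcal X\subset L^\infty$ be the finite-dimensional space of symmetric kernels that are constant on products of parts. Then $\mathfrak V$ restricts to a polynomial map $\mathcal X\to\mathcal X$, and $\Phi^tW\in\mathcal X$ for all $t\ge0$ if $W\in\mathcal X\cap\mathcal W_0$.
\end{lemma}

\begin{proof}
For $U\in\mathcal X$ the number $t^{ij}_{x,y}(F,U)$ depends only on the parts that contain $x$ and $y$, it is a polynomial in the values of $U$, and $t^{ij}_{x,y}=t^{ji}_{y,x}$ makes $\mathfrak VU$ symmetric. Let $t_0$ be the supremum of those $t$ for which the trajectory is in $\mathcal X$ on $[0,t]$, and suppose $t_0<\infty$. Since $\mathcal X$ is closed, $\Phi^{t_0}W\in\mathcal X$. The local solution in $\mathcal X$ from this point is also a solution in $L^\infty$, so it agrees with the trajectory slightly beyond $t_0$, a contradiction.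
\end{proof}

Let $\{0,1\}\subseteq\omega_+(W)$, and write $U=\Phi^tW$ and $\rho(t)=\int U$. Integration is a bounded linear functional on $L^\infty$, so $\rho'=\int\mathfrak VU$. By $|\int\cdot|\le\|\cdot\|_\square$,
\begin{equation}\label{eq:osc}
\liminf_{t\to\infty}\rho(t)=0,\qquad\limsup_{t\to\infty}\rho(t)=1 .
\end{equation}
It suffices to treat the empty graph and the graphs with one edge. Indeed, let $\mathcal R^*_{F,H}=\mathcal R_{\overline F,\overline H}$, where the bar denotes the complement. Since $t^{ij}_{x,y}(F,1-U)=t^{ij}_{x,y}(\overline F,U)$ and complementation reverses the sign of the last factor in \eqref{eq:velocity}, we have $\mathfrak V^*(1-U)=-\mathfrak VU$. So $1-\Phi^tW$ is the trajectory of $\mathcal R^*$ from $1-W$, it also accumulates at $0$ and $1$, and $\mathcal R^*$ fixes $F$ if and only if $\mathcal R$ fixes $\overline F$.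

\subsection*{The empty graph}

The number $t(F,U)=\iint t^{ij}_{x,y}(F,U)\,dx\,dy$ does not depend on $(i,j)$, and $\sum_Ft(F,U)=1$. Integrating \eqref{eq:velocity} gives
\[
\rho'=\sum_Ft(F,U)\sum_H\mathcal R_{F,H}\cdot2\bigl(|E(H)|-|E(F)|\bigr).
\]
Suppose that $\mathcal R$ does not fix the empty graph $\emptyset$. Then the inner sum is a number $c_0>0$ for $F=\emptyset$, and it is at least $-k^2$ for every $F$. From $\prod(1-w_i)\ge1-\sum w_i$ for $w_i\in[0,1]$ we get $1-t(\emptyset,U)\le\binom k2\rho$. Hence
\[
\rho'\ge c_0-(c_0+k^2)\bigl(1-t(\emptyset,U)\bigr)\ge c_0-C_2\rho,\qquad C_2=(c_0+k^2)\tbinom k2 .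
\]
Thus $(e^{C_2t}\rho)'\ge c_0e^{C_2t}$, so $\liminf\rho\ge c_0/C_2>0$, which contradicts \eqref{eq:osc}. If $k=2$, a rule that fixes both graphs has $\mathfrak V=0$; its trajectories are constant and $\omega_+(W)$ is a single point. So $k\ge3$, and (a) is proved.

\subsection*{The linear part at $0$}

Let $W\in\mathcal X$ as in Lemma~\ref{lem:step}. In this subsection and the next, $C$ denotes constants that depend only on $\mathcal R$ and the partition. By (a), $F=\emptyset$ contributes nothing to $\mathfrak V$, and graphs with at least two edges contribute only terms of degree at least $2$. If $F$ has the single edge $rs$, the linear term of $t^{ij}_{x,y}(F,U)$ is $U(x,y)$ if $\{i,j\}=\{r,s\}$; it is $\deg_U(x)=\int U(x,z)\,dz$ if only $i$ lies in $\{r,s\}$; it is $\deg_U(y)$ if only $j$ does; and it is $\int U$ if $\{i,j\}\cap\{r,s\}=\emptyset$. Therefore $\mathfrak V=L+N$ on $\mathcal X$, where $N$ has only terms of degree at least $2$ and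
\[
LU(x,y)=-\mu_2U(x,y)+\mu_1\bigl(\deg_U(x)+\deg_U(y)\bigr)+\mu_0\int U .
\]
Here $\mu_2$, $2\mu_1$, $\mu_0$ are sums over one-edge graphs $F$ and ordered pairs $(i,j)$ of the probability that the rule changes the pair $ij$, taken over the pairs that share $2$, $1$, $0$ vertices with the edge of $F$, respectively; $\deg_U(x)$ and $\deg_U(y)$ have the same coefficient by the exchange of $(i,j)$ and $(j,i)$. In particular $\mu_0,\mu_1,\mu_2\ge0$, and if all three vanish, then every one-edge graph is fixed. We assume that they do not all vanish and derive a contradiction. Put $\mu=-\mu_2+2\mu_1+\mu_0$, so that $\int LU=\mu\int U$ and $L$ maps a constant $w$ to $\mu w$.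

The step structure is used to make $U$ uniformly small when its integral is small. If every part has measure at least $\pi$, then $\|U\|_\infty\le\pi^{-2}\int U$ for nonnegative $U\in\mathcal X$, and $\|Z\|_\infty\le\pi^{-1}\|Z\|$ for all $Z\in\mathcal X$, where $\|\cdot\|$ is the $L^2$ norm. No such bounds hold for general graphons, as the indicator of a small square shows. For a monomial of degree at least $2$, the difference of its values at two arguments is a sum of terms that contain one difference of coordinates and at least one further coordinate. Hence for $U,U'\in\mathcal X$ with values in $[0,1]$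
\begin{equation}\label{eq:N}
\|N(U)-N(U')\|_\infty\le C\max(\|U\|_\infty,\|U'\|_\infty)\,\|U-U'\|_\infty .
\end{equation}
With $U'=0$ this gives $|\rho'-\mu\rho|\le C\rho^2$ along the trajectory.

Let $0<\varepsilon<\eta<1$. By \eqref{eq:osc} there is a \emph{descent}, an interval $[t_0,t_1]$ with $\rho(t_0)=\eta$, $\rho(t_1)=\varepsilon$ and $\varepsilon\le\rho\le\eta$ on it: after a time with $\rho>\eta$ let $t_1$ be the first time with $\rho=\varepsilon$, and let $t_0$ be the last time before $t_1$ with $\rho=\eta$. Starting instead from a time with $\rho<\varepsilon$ and exchanging the roles of $\varepsilon$ and $\eta$, we get an \emph{ascent}, with $\rho(t_0)=\varepsilon$, $\rho(t_1)=\eta$ and $\varepsilon\le\rho\le\eta$ on $[t_0,t_1]$. If $\mu>0$ and $\eta$ is small, then $\rho'>0$ whenever $0<\rho\le\eta$, so there is no descent. If $\mu<0$ and $\eta$ is small, then $\rho'<0$ whenever $0<\rho\le\eta$, so there is no ascent.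

\subsection*{The balanced case $\mu=0$}

Now the linear part does not move the density, and higher-order terms, which may depend on the arrangement of the edges, decide. But $L\ne0$ still acts on the arrangement: it drives $U$ towards a constant at an exponential rate, and the monotonicity of the scalar equation $w'=\gamma(w)$ takes over.

Since $\mu_2=2\mu_1+\mu_0$ and the coefficients do not all vanish, $\nu:=\mu_1+\mu_0>0$ and $-\mu_2+\mu_1=-\nu$. Let $Z=U-\rho$, a symmetric kernel with $\int Z=0$ and $|Z|\le1$, and let $g=\deg_Z$, so $\int g=0$. For the kernel $\tilde g(x,y)=g(x)+g(y)$ we have $\langle Z,\tilde g\rangle=2\|g\|^2$ and $\|\tilde g\|^2=2\|g\|^2$. The Cauchy--Schwarz inequality gives $2\|g\|^2\le\|Z\|^2$, and so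
\[
\langle Z,LZ\rangle=-\mu_2\|Z\|^2+2\mu_1\|g\|^2\le-\nu\|Z\|^2 .
\]
For the constant $\rho$ we have $L\rho=0$, so $N(\rho)=\mathfrak V\rho=\gamma(\rho)$ is a constant, with $\gamma$ the polynomial from the introduction. By \eqref{eq:N} and $\|U\|_\infty\le C\rho$,
\[
\|N(U)-N(\rho)\|_\infty\le C\rho\|Z\| .
\]
We have $Z'=LZ+N(U)-\rho'$, and $Z$ is orthogonal to constants; also $\rho'=\int N(U)$ because $\mu=0$. Therefore, with a constant $C_3$,
\[
(\|Z\|^2)'=2\langle Z,\,LZ+N(U)-N(\rho)\rangle\le(-2\nu+C_3\rho)\|Z\|^2,\qquad|\rho'-\gamma(\rho)|\le C_3\rho\|Z\| .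
\]
Choose $\eta\in(0,1)$ with $C_3\eta\le\nu$ and such that $\gamma\ge0$ on $(0,\eta]$ or $\gamma\le0$ on $(0,\eta]$; this is possible since a nonzero polynomial has finitely many roots. On an interval $[t_0,t_1]$ with $\rho\le\eta$ we have $\|Z(t)\|\le e^{-\nu(t-t_0)/2}$, so $\int_{t_0}^{t_1}\|Z\|\,dt\le2/\nu$. If $\gamma\ge0$ on $(0,\eta]$, then on a descent $(\ln\rho)'\ge-C_3\|Z\|$, so $\ln(\eta/\varepsilon)\le2C_3/\nu$. If $\gamma\le0$ on $(0,\eta]$, then on an ascent $(\ln\rho)'\le C_3\|Z\|$, and again $\ln(\eta/\varepsilon)\le2C_3/\nu$. For $\varepsilon<\eta e^{-2C_3/\nu}$ this is a contradiction.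

So $\mu_0=\mu_1=\mu_2=0$, and $\mathcal R$ fixes all graphs with at most one edge; by complementation, which preserves step graphons, it fixes all graphs with at most one non-edge. For $k\le3$ there are at most three pairs, so every graph is of one of these two kinds. Then $\mathfrak V=0$ and $\omega_+(W)$ is a single point. Hence $k\ge4$, which completes the proof of Theorem~\ref{thm:necessary}. \qed

\begin{thebibliography}{1}
\bibitem{GHSS}
Frederik Garbe, Jan Hladk\'y, Matas \v{S}ileikis, Fiona Skerman,
\emph{From flip processes to dynamical systems on graphons},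
arXiv:2201.12272 (2022).
\end{thebibliography}
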